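# How many points carry a rigid placement of every triangulated surface of genus $g$?

## 1. A tetrahedron drawn on three points

Take four vertices $u,v,w,x$, pairwise joined by edges: the graph of a tetrahedron. Draw it in the plane wastefully. Choose three non-collinear points $a,b,c$, put both $u$ and $v$ at $a$, put $w$ at $b$ and $x$ at $c$. Is this drawing rigid?

Give each vertex a velocity, $m_u,m_v,m_w,m_x\in\mathbb R^2$, and ask that every edge keep its length to first order. If a vertex $i$ sits at $p_i$, the condition for an edge $ij$ is
$$(p_i-p_j)\cdot(m_i-m_j)=0 .$$
The edge $uv$ has length $0$ and says nothing. The edges $uw$ and $vw$ give $(a-b)\cdot(m_u-m_w)=0$ and $(a-b)\cdot(m_v-m_w)=0$, so by subtraction $(a-b)\cdot(m_u-m_v)=0$. In the same way $ux$ and $vx$ give $(a-c)\cdot(m_u-m_v)=0$. Since $a-b$ and $a-c$ are linearly independent, $m_u=m_v$. The two vertices at $a$ are glued together, and what remains is an honest triangle $a,b,c$, which is rigid. So the tetrahedron is rigid on three points.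

Can we do with two points? Put $u,v$ at $a$ and $w,x$ at $b$. Every edge now has direction $a-b$ or length $0$, so *all* velocities orthogonal to $a-b$ are allowed. They form a space of dimension $4$. Those that come from a rigid motion of the plane are determined by the normal velocities at $a$ and at $b$, so they form a space of dimension at most $2$. The drawing flexes. The same computation applies to any graph with at least three vertices drawn on a set $A$ contained in a line: the normal velocities form a space of dimension $|V|\ge3$, and the trivial ones among them (one translation, one rotation) at most a space of dimension $2$. So three points are always needed, and for the tetrahedron three points are enough.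

Now place a fifth vertex $y$ inside the face $uvw$ and join it to $u,v,w$. If someone puts $u,v,w$ all at one point $q$, then $y$ can swing around $q$ while everything else rests. So a new constraint has appeared: the three neighbors of $y$ must not all be placed at one point. On a surface of high genus there is room for many such triples of vertices, meeting each other in complicated ways. Is there nevertheless one finite supply of positions, of size independent of the genus, on which every triangulated surface can be placed rigidly?

## 2. Frameworks with coincident vertices, and the number $c_2(F(g))$

**Definition (framework, infinitesimal rigidity).** A framework in $\mathbb R^d$ is a pair $(G,p)$ with $G=(V,E)$ a finite graph and $p:V\to\mathbb R^d$ any map, not necessarily injective. An infinitesimal motion is a map $m:V\to\mathbb R^d$ with $(p_u-p_v)\cdot(m_u-m_v)=0$ for every edge $uv$. The framework is infinitesimally rigid if every infinitesimal motion is the restriction to $V$ of an infinitesimal rigid motion of $\mathbb R^d$. A graph is $d$-rigid if it admits an infinitesimally rigid framework in $\mathbb R^d$.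

In the plane the infinitesimal rigid motions are the maps $x\mapsto \omega Jx+b$, where $J$ is the rotation by a right angle, $\omega\in\mathbb R$ and $b\in\mathbb R^2$. They form a space of dimension $3$. Two facts will be used all the time.

First, a nonzero infinitesimal rigid motion vanishes at at most one point: if $\omega\ne0$ the equation $\omega Jx=-b$ has one solution, and if $\omega=0$ then $b\neq0$ and there is none. Hence two of them that agree at two distinct points are equal.

Second, if $a\ne b$ and velocities $m_a,m_b$ satisfy $(a-b)\cdot(m_a-m_b)=0$, there is exactly one infinitesimal rigid motion with these values at $a$ and $b$. Indeed, restriction to $\{a,b\}$ is an injective linear map from a $3$-dimensional space into the solution space of one nontrivial linear equation in $\mathbb R^4$, which also has dimension $3$.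

**Definition ($c_d(F)$).** For a family $F$ of $d$-rigid finite graphs, $c_d(F)$ is the minimum of $|A|$ over subsets $A\subseteq\mathbb R^d$ such that every $G\in F$ has a map $p:V(G)\to A$ with $(G,p)$ infinitesimally rigid; $c_d(F)=\infty$ if no finite $A$ works.

For the one-element family consisting of the tetrahedron graph, Section 1 shows $c_2=3$.

A *triangulation* of a closed connected surface is a simplicial complex homeomorphic to it. Its triangles are called *faces*; each edge lies in exactly two faces, and the link of a vertex $v$ is a cycle of length $\deg v\ge3$. Let $F(g)$ be the family of $1$-skeleta of triangulations of the surface of genus $g$, orientable or not. By a theorem of Fogelsanger these graphs are $3$-rigid, hence $2$-rigid, so $c_2(F(g))$ makes sense. Király showed that $c_2(F(g))=O(\sqrt g)$. The question, taken from Eran Nevo and Simion Tarabykin, "Vertex spanning planar Laman graphs in triangulated surfaces", arXiv:2205.00558 (2022), is whether $c_2(F(g))\le c$ for an absolute constant $c$. The answer is no, and the growth exponent can be determined.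

The *Euler genus* $\gamma$ is $2$ minus the Euler characteristic: $\gamma=2g$ for the orientable surface of genus $g$ and $\gamma=g$ for the non-orientable one, so $\gamma\le2g$ in both cases. Logarithms are natural unless a base is shown.

**Theorem 1.** For every $g\ge9$,
$$c_2(F(g))\ \ge\ \frac{g^{1/4}}{210\sqrt{\log g}} .$$
The same bound holds if $F(g)$ is restricted to the orientable surface of genus $g$, or to the non-orientable one. Hence no absolute constant $c$ exists.

**Theorem 2.** For every $\delta\in(0,\frac14]$ there is $C_\delta$ such that, for all $\gamma\ge0$ and some $k\le C_\delta(\gamma+1)^{1/4+\delta}$, *any* set $A\subset\mathbb R^2$ of $k$ points with no three collinear has this property: every triangulation of every surface of Euler genus $\gamma$ has an infinitesimally rigid placement $V\to A$. Hence $c_2(F(g))\le C'_\delta(g+1)^{1/4+\delta}$.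

**Corollary 3.** $\displaystyle\lim_{g\to\infty}\frac{\log c_2(F(g))}{\log g}=\frac14$.

Two textbook facts come from Mohar–Thomassen, *Graphs on Surfaces*.

* (E) A simple graph with $m\ge3$ vertices embedded in a surface of Euler genus $\gamma$ has at most $3(m-2+\gamma)$ edges. Hence it has at most $3(m+\gamma)$ edges for every $m\ge1$.
* (R) A rotation system on a connected graph (a cyclic order of the neighbors at each vertex) defines a cellular embedding in a closed connected orientable surface, whose faces are found by face tracing.

## 3. Degree-three vertices turn placements into hypergraph colorings

The swinging vertex of Section 1 suggests the following notion.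

**Definition (linear triple system).** A linear triple system is a set $T$ of $3$-subsets of a finite set $X$, any two meeting in at most one point. Let $\alpha(T)$ be the maximum size of a subset of $X$ that contains no triple of $T$. Let $\chi(T)$ be the minimum number of colors in a coloring of $X$ with no monochromatic triple.

Each color class contains no triple, so $\chi(T)\ge|X|/\alpha(T)$. The standard small example is the set of seven triples $\{i,i+1,i+3\}$ on $\mathbb Z_7$ (the Fano plane): every nonzero residue is exactly once a difference of two elements of $\{0,1,3\}$, so every pair lies in exactly one triple. It is not $2$-colorable. Otherwise one class contains a $4$-set with no triple inside; its six pairs lie in six different triples, so the seventh triple is disjoint from the $4$-set and hence equal to its complement. The other class lies in that complement. If it is the whole complement, it is a monochromatic triple. If it is smaller, the first class has at least five points; these contain at least $\binom52=10$ pairs, lying in at most seven triples, so some triple lies inside the class. Either way we have a contradiction, so $\chi\ge3$.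

**Lemma 4.** Let $G$ be the $1$-skeleton of a triangulation with $|V(G)|\ge5$, let $T$ be a linear triple system on a subset of $V(G)$, and suppose that for each $\tau\in T$ the graph $G$ has a vertex $y_\tau$ of degree $3$ with neighborhood $\tau$. If $p:V(G)\to A$ with $|A|<\chi(T)$, then $(G,p)$ is not infinitesimally rigid.

*Proof.* The map $p$ colors the points of $T$ with fewer than $\chi(T)$ colors, so some $\tau\in T$ is mapped to a single point $q$. Let $y=y_\tau$. Give $y$ a nonzero velocity orthogonal to $p(y)-q$ (any nonzero velocity, if $p(y)=q$) and all other vertices velocity $0$. Every edge at $y$ has difference vector $p(y)-q$, so this is an infinitesimal motion.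

Suppose it is induced by an infinitesimal rigid motion of the plane. That motion is nonzero, so it vanishes at at most one point; since it vanishes at $p(v)$ for all $v\ne y$, all these vertices are at one point, namely $q$. In this degenerate case choose another flex. As $|V|\ge5$ and $\deg y=3$, there is a vertex $v\ne y$ not adjacent to $y$. All its edges lead to vertices at $q$ and have length $0$, so giving $v$ alone a nonzero velocity is an infinitesimal motion. It is not induced by a rigid motion, since other vertices at the same location $q$ have velocity $0$. $\square$

Here is the lemma on a real surface. The triangles $\{i,i+1,i+3\}$ and $\{i,i+2,i+3\}$, $i\in\mathbb Z_7$, form a triangulation of the torus: each pair lies in exactly one triangle of each kind, the link of $0$ is the hexagon $1,3,2,6,4,5$, the links of the other vertices are its translates, the Euler characteristic is $7-21+14=0$, and the orientations $i\to i+1\to i+3\to i$ and $i\to i+3\to i+2\to i$ use every edge once in each direction. Put a vertex of degree $3$ into each of the seven triangles of the first kind. Any rigid placement of the resulting torus must color the Fano plane without a monochromatic triple. That only says "at least three points", which we knew. To get further we need triple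 systems of large chromatic number that are sets of faces on a surface of small genus.

## 4. Linear triple systems with small independent sets

A linear system on $n$ points has at most $n(n-1)/6$ triples, because each pair lies in at most one. We shall see in Section 5 that the genus we pay is at most the number of triples, so we look for a linear system on $n$ points with $\alpha$ as small as possible.

The natural attempt is to select triples at random and delete a triple from every pair of selected triples that share two points. To show that *every* set $Q$ of $s$ points still contains a triple we take a union bound over about $n^s$ sets, so for each $Q$ the failure probability must be about $n^{-2s}$. The count of selected triples in $Q$ is binomial and has such a tail. The count of *all* offending pairs that touch $Q$ does not obviously have it: it is a sum of dependent indicators, and a single selected triple can occur in many offending pairs. What gets past this is to delete only a maximal family of pairwise *disjoint* offending pairs. Disjoint pairs involve different triples, hence are independent, and the tail becomes a one-line computation.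

**Lemma 5.** For every $n\ge3$ there is a nonempty linear triple system $T$ on $[n]$ with $\alpha(T)<294\sqrt{n\log n}$.

*Proof.* Let $s=\lceil294\sqrt{n\log n}\,\rceil$. If $s>n$, take any single triple: $\alpha(T)\le n\le s-1<294\sqrt{n\log n}$. From now on $s\le n$, and it is enough that every $s$-set contains a triple of $T$.

**Step 1 (the random system).** Select each triple independently with probability $\beta=\frac1{200n}$. A *conflict* is a pair of selected triples sharing exactly two points. Let $\mathcal P$ be a maximal family of pairwise disjoint conflicts, where a conflict is regarded as a $2$-element set of triples. Let $T$ be the set of selected triples not occurring in $\mathcal P$. If two triples of $T$ shared two points, they would form a conflict disjoint from all members of $\mathcal P$, against maximality. So $T$ is linear.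

**Step 2 (one fixed $s$-set keeps a triple, with high probability).** Fix $Q$ with $|Q|=s$ and put $\lambda=\binom s3\beta$. By the Chernoff bound, the number of selected triples inside $Q$ is at most $\lambda/2$ with probability at most $e^{-\lambda/8}$.

Let $Z_Q$ be the maximum number of pairwise disjoint conflicts each having a triple inside $Q$. A triple has $3(n-3)\le 3n$ partners sharing exactly two points with it, so there are at most $3n\binom s3$ potential conflicts of this kind, each present with probability $\beta^2$. A fixed set of $k$ pairwise disjoint potential conflicts involves $2k$ different triples and is present with probability $\beta^{2k}$. Put $\mu=3n\binom s3\beta^2=\frac3{200}\lambda$ and $k=\lceil\lambda/8\rceil$. Summing over all such $k$-sets,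
$$\Pr(Z_Q\ge k)\le\frac{\mu^k}{k!}\le\Big(\frac{e\mu}k\Big)^k\le\Big(\frac{24e}{200}\Big)^k\le e^{-k}\le e^{-\lambda/8},$$
because $\mu/k\le\frac{3\cdot8}{200}$ and $24e/200<0.33<1/e$.

If neither bad event occurs, $Q$ contains more than $\lambda/2$ selected triples. The members of $\mathcal P$ having a triple inside $Q$ number at most $Z_Q<\lambda/8$, and each accounts for at most two deleted triples inside $Q$. So fewer than $\lambda/4$ triples inside $Q$ are deleted, and $Q$ contains a triple of $T$.

**Step 3 (union bound).** Since $\binom s3\ge(s/3)^3$,
$$\frac\lambda8\ge\frac{(s/3)^3}{1600\,n}=\frac{s^3}{43200\,n}\ge2s\log n,$$
because $s^2\ge294^2\,n\log n\ge86400\,n\log n$. The probability that some $Q$ fails is at most $n^s\cdot2e^{-2s\log n}=2n^{-s}<1$. So some outcome works for all $Q$; in it $T$ is nonempty, since each $Q$ contains a triple. $\square$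

## 5. From a triple system to a triangulated surface

**Lemma 6.** Let $T\ne\emptyset$ be a linear triple system such that the graph $\Gamma$ of all pairs contained in triples (on the points covered by $T$) is connected. Then some orientable surface of genus $g_0\le|T|$ has a triangulation in which every $\tau\in T$ is a face and which has a face containing no point of $T$.

*Proof.* **Step 1 (an embedding in which all triples are faces).** Orient every triple cyclically. At a point $v$, list its triples as $\tau_1,\dots,\tau_r$, with $\tau_i$ oriented $v\to a_i\to b_i\to v$, and let
$$\pi_v=(b_1\,a_1\,b_2\,a_2\cdots b_r\,a_r)$$
be a cyclic permutation of the neighbors of $v$; by linearity each neighbor occurs exactly once. Trace faces by the rule "arriving at $v$ from $u$, leave to $\pi_v(u)$". Arriving at $v$ from $b_i$ we leave to $a_i$, that is, we continue along $\tau_i$. This holds at each of its three points, so every oriented triple is a face.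

By linearity each edge lies in exactly one triple. So one of its two directions is used by a triple face, and the other belongs to a face that is not a triple face; call such faces *outer*. By (R) we have a cellular embedding in a closed orientable surface. It has $3|T|$ edges, $n'=|V(\Gamma)|\ge3$ vertices and $F\ge|T|+1$ faces, so its genus is
$$g_0=\tfrac12(2-n'+3|T|-F)\le\tfrac12(1-n'+2|T|)\le|T|.$$

**Step 2 (triangulating the outer faces).** Let an outer face have boundary walk $w_1,\dots,w_k$, possibly with repeated vertices. There are no loops, so $k\ne1$. If $k=2$, the walk $v\to u\to v$ uses both directions of one edge, but one of these lies in a triple face. So $k\ge3$. Inside the face put new vertices $x_1,\dots,x_k,z$ and, with indices mod $k$, the triangles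
$$w_iw_{i+1}x_i,\qquad w_{i+1}x_ix_{i+1},\qquad x_ix_{i+1}z .$$
The first two kinds fill a ring between the boundary and the cycle $x_1\cdots x_k$, and the third kind fills this cycle. Use separate new vertices for each outer face.

**Step 3 (the result is a simplicial complex).** Since $w_i\ne w_{i+1}$ and $k\ge3$, each triangle has three distinct vertices. The neighbors of $x_i$ are $w_i,w_{i+1},x_{i-1},x_{i+1},z$, all distinct, and $\Gamma$ is simple, so no two edges have the same ends. The three kinds of new triangles contain respectively one $x$ and no $z$, two $x$'s and no $z$, and $z$; within each kind the $x$'s determine the triangle; and the triples contain no new vertex. So no two triangles have the same vertex set. Hence two triangles meet exactly in the simplex spanned by their common vertices, and we have a simplicial complex. At least one outer face exists, and in it the face $x_1x_2z$ contains no point of $T$. $\square$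

## 6. Proof of Theorem 1

Let $g\ge9$ and $n=\lfloor\sqrt{2g}\rfloor$. Then $n\ge\sqrt{2g}-1\ge\sqrt g\ge3$.

**Step 1 (a connected system with large $\chi$).** Take $T$ from Lemma 5, so
$$\chi(T)\ge\frac n{\alpha(T)}>\frac1{294}\sqrt{\frac n{\log n}} .$$
Different connected components of $\Gamma$ can be colored separately, and uncovered points do not matter, so $\chi(T)$ is the maximum of the chromatic numbers of the subsystems given by the components. Replace $T$ by one attaining the maximum.

**Step 2 (the surface).** Linearity gives $|T|\le n(n-1)/6$. Lemma 6 gives a triangulation of genus $g_0\le|T|\le n^2/6\le g/3$. In particular $g_0\le g$ and $2g_0+1\le\frac{2g}3+1\le g$. Insert into each face $\tau\in T$ a vertex $y_\tau$ joined to the three vertices of $\tau$.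

**Step 3 (correcting the genus).** Take the connected sum, along a face disjoint from the points of $T$, with any triangulation of the orientable surface of genus $g-g_0$, respectively of the non-orientable surface of genus $g-2g_0\ge1$: remove this face and a face of the other triangulation, and identify the boundary triangles. Distinct triangles, and distinct edges, have distinct vertex sets on each side, so every edge or triangle other than the identified ones contains a non-identified vertex. Hence no two simplices acquire the same vertex set and the result is again a simplicial complex. It triangulates the orientable, respectively non-orientable, surface of genus $g$. Neither the $y_\tau$ nor the points of $T$ are touched, so $y_\tau$ still has degree $3$ and neighborhood $\tau$. There are at least five vertices: three in a triple, its $y_\tau$, and the new ones.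

**Step 4 (the bound).** By Lemma 4 no set with fewer than $\chi(T)$ points works for this graph, so $c_2(F(g))\ge\chi(T)$. The function $x/\log x$ is increasing on $[e,\infty)$ and $n\ge\sqrt g\ge3$, so $n/\log n\ge2\sqrt g/\log g$ and
$$c_2(F(g))\ge\frac{\sqrt2}{294}\cdot\frac{g^{1/4}}{\sqrt{\log g}}\ge\frac{g^{1/4}}{210\sqrt{\log g}} .$$
The right side tends to infinity, so no absolute constant exists. $\blacksquare$

## 7. Good colorings, and how far proper colorings reach

For Theorem 2 think of a placement as a coloring $\kappa$ of $V$: the colors are the points of $A$. The word *mono* means that all colors in a set are equal. We need a sufficient condition for rigidity that allows mono edges, and the tetrahedron of Section 1 suggests one.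

**Definition (quad, good coloring).** A *quad* is an edge $uv$ together with its two opposite vertices $w\ne x$, so that $uvw$ and $uvx$ are faces. Its two *pairs* are $\{u,v\}$ and $\{w,x\}$. Let $\mathcal D(\kappa)$ be the graph whose nodes are the faces, two being adjacent if they share a non-mono edge. The coloring $\kappa$ is *good* if

* (Q1) no face is mono;
* (Q2) no quad is *bad*, that is, has both pairs mono;
* (Q3) $\mathcal D(\kappa)$ is connected.

On the tetrahedron the colors $a,a,b,c$ form a good coloring, and $a,a,b,b$ violates (Q2). To see what (Q3) does, take the octahedron with poles $y,y'$ and equator $z_1z_2z_3z_4$. Color the equator $a$, and the poles $b$ and $c$, three non-collinear points. No face is mono and no quad is bad, but all equator edges are mono, so $\mathcal D$ splits into an upper and a lower half. The framework flexes: give $y$ a nonzero velocity orthogonal to $b-a$ and all others velocity $0$. This motion vanishes at $a\ne c$, so it is not a rigid one.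

**Lemma 7.** If $\kappa$ is good with at most $k$ colors and $A$ is a set of $k$ points, no three collinear, then placing the color classes at distinct points of $A$ gives an infinitesimally rigid framework.

*Proof.* Let $m$ be an infinitesimal motion.

**Step 1 (mono edges move as one vertex).** Let $uv$ be a mono edge with opposite vertices $w,x$. By (Q1) the points $p_w,p_x$ differ from $p_u=p_v$, and by (Q2) $p_w\ne p_x$. So $p_u,p_w,p_x$ are distinct, hence non-collinear. Subtracting the conditions for $uw,vw$ and those for $ux,vx$ gives
$$(p_u-p_w)\cdot(m_u-m_v)=0,\qquad(p_u-p_x)\cdot(m_u-m_v)=0,$$
so $m_u=m_v$.

**Step 2 (each face carries one rigid motion).** By (Q1) a face $f$ has three distinct colors or exactly one mono edge. In the second case, by Step 1, its vertices occupy two distinct points with one velocity at each, and the second fact of Section 2 gives a unique infinitesimal rigid motion $\rho_f$ agreeing with $m$ on $f$. In the first case take the unique $\rho_f$ agreeing with $m$ at two of the vertices; at the third, the difference of $\rho_f$ and $m$ is orthogonal to two independent edge vectors, so it is $0$.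

**Step 3 (gluing).** If $f,f'$ share a non-mono edge, $\rho_f$ and $\rho_{f'}$ agree at two distinct points, so $\rho_f=\rho_{f'}$. By (Q3) all $\rho_f$ coincide, and every vertex lies in a face. So $m$ is trivial. $\square$

The rainbow coloring is good, and so is every proper coloring: without mono edges (Q1) and (Q2) hold trivially and $\mathcal D$ is the full dual graph, which is connected. Proper colorings are thus the first thing to try, and they give a bound right away. By (E), every $U\subseteq V$ with $|U|=m$ satisfies $2e(G[U])\le\min(m^2,6m+6\gamma)$, so the average degree of $G[U]$ is at most $\min(m,6+6\gamma/m)$, and
$$\text{the average degree of }G[U]\text{ is at most }D:=6+\sqrt{6\gamma}\tag{1}$$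
(distinguish $m\le\sqrt{6\gamma}$ and $m>\sqrt{6\gamma}$). Hence $G$ is $\lfloor D\rfloor$-degenerate and has a proper coloring with at most $7+\sqrt{6\gamma}$ colors.

Proper colorings cannot do better than order $\sqrt\gamma$. Let $X$ be the set of nonzero vectors of $\mathbb F_2^d$ with $d\ge2$, $n=|X|=2^d-1$, and let $T$ consist of all $\{a,b,a+b\}$ with $a\ne b$ in $X$. Two points determine the third, so $T$ is linear; every pair is covered, so $\Gamma=K_n$ and $|T|=n(n-1)/6$. Lemma 6 gives a triangulation containing $K_n$ of Euler genus $\gamma=2g_0\le n^2/3$. A proper coloring of it needs at least $n\ge\sqrt{3\gamma}$ colors. So mono edges must be admitted, and then (Q1)–(Q3) become real conditions.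

## 8. What random coloring does, and where it stops

From here until Section 12 fix $\delta\in(0,\frac14]$ and a triangulation of a surface of Euler genus $\gamma\ge1$ with $1$-skeleton $G=(V,E)$. We want about $\gamma^{1/4+\delta}$ colors.

**The core.** Successively delete vertices having degree $\le12$ in the current induced subgraph. Let $L$ be the set of deleted vertices and $B=V\setminus L$. If $B\ne\emptyset$, then $G[B]$ has minimum degree at least $13$, so $13|B|\le6|B|+6\gamma$ and $|B|\le\gamma$. The vertices of $L$ will be easy to color at the very end; keep them rainbow until then.

Now color $B$ at random with $c\approx\gamma^{1/4+\delta}$ colors. By (E), $G[B]$ has at most $6\gamma$ edges, hence at most $4\gamma$ faces of the triangulation lie inside $B$, and the expected number of mono faces is at most $4\gamma c^{-2}$, about $\gamma^{1/2-2\delta}$. So few vertices need repair. For small $\delta$, though, this bound is still too large to give each of these vertices a private color. They have to be colored at random *again*, from a fresh palette, and so on for a bounded number of rounds. Three difficulties then appear.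

First, in a later round there are quads with one pair already mono from an earlier round. Such a quad becomes bad with probability $1/c$, not $1/c^2$. So for a vertex $y$ still to be colored we must control how many quads at $y$ have the other pair already mono. The link of $y$ may have as many vertices as $B$ allows, and about a $1/c$ share of its pairs would become mono. The cure is to color in layers, so that a vertex waiting for its turn sees only $O(\sqrt\gamma)$ vertices of the set being colored.

Second, (Q3). Let $Y$, $|Y|=m$, be the set being colored, with degrees inside $Y$ at most $\Delta$, of order $\sqrt\gamma$. Deleting one adjacency from a graph raises the number of components by at most one, so the number of extra components is at most the number of mono edges in $Y$. Its expectation is $e(G[Y])/c$, for which we only know the bound $m\Delta/(2c)$, of order $m\gamma^{1/4-\delta}$. If $Y$ spans a complete graph on about $\sqrt\gamma$ vertices, this is the true order. It is far more than $m$, and a repair set must be a small part of $Y$.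

Third, the evident refinement is still short. Components that reach many vertices of $Y$ are few, by counting. A component reaching fewer than $N$ vertices of $Y$ must look narrow around each vertex $u$ it touches: it is a sector between two mono edges $ux$, $ux'$ that are close in the cyclic order. There are at most $m\Delta\cdot N$ such triples, each mono with probability $c^{-2}$. But we need $N$ well above $\Delta/c$, and then $m\Delta N/c^2$ is well above $m\Delta^2/c^3$, which for small $\delta$ exceeds $m$. What gets past this point is that a narrow component is narrow at *every* vertex it touches. If $z_1,\dots,z_t\in Y$ are the first vertices of the sector at $u$, then the component is narrow at each $z_i$ too, which forces a further mono edge at each $z_i$ close to $u$. Taking $t$ a large constant, these additional coincidences have a combined probability small enough to win.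

## 9. Layers, loads, parameters, and the procedure

**The layers.** Put $\Delta=2D=12+2\sqrt{6\gamma}\le17\gamma^{1/2}$. Let $U_1=B$, and
$$W_j=\{v\in U_j:\deg_{G[U_j]}v\le\Delta\},\qquad U_{j+1}=U_j\setminus W_j .$$
If $U_j\neq\emptyset$, then $|U_{j+1}|<|U_j|/2$: this is clear if $U_{j+1}=\emptyset$, and otherwise more than $2D|U_{j+1}|$ is at most the degree sum of $G[U_j]$, which by (1) is at most $D|U_j|$. So there are $J\le1+\log_2\gamma$ nonempty layers $W_1,\dots,W_J$, and they partition $B$.

**Parameters.**
$$c=\lceil\gamma^{1/4+\delta}\rceil\le2\gamma^{1/2},\quad N=\lceil c^{1-\delta}\rceil,\quad t=\lceil8/\delta\rceil,\quad q=\lceil8/\delta\rceil+1,$$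
$$t'=\lceil e^2\Delta/c+\log(16\gamma)\rceil,\quad\theta=1+2t' .$$
Note $c^{1-\delta}\le N\le\min(c,2c^{1-\delta})$, since $c$ is an integer. Constants $K,K_1,K_2,\dots$ depend only on $\delta$.

**Definition (load).** Let $y$ have link cycle $(z_1,\dots,z_\ell)$, indices mod $\ell$. The quads containing $y$ are those of the edges $yz_{i+1}$, where the pair not containing $y$ is $\{z_i,z_{i+2}\}$, and those of the edges $z_iz_{i+1}$, where the pair not containing $y$ is $\{z_i,z_{i+1}\}$. The load $a_\kappa(y)$ is the number of quads containing $y$ whose pair not containing $y$ is mono.

For the north pole $y$ of the octahedron, if $z_1,z_3$ have the same color and there are no other coincidences, then $a_\kappa(y)=2$, because $\{z_1,z_3\}$ is the opposite pair for both $yz_2$ and $yz_4$. If $y$ now receives the color of $z_2$, the quad of $yz_2$ still is not bad only if $z_1,z_3$ differ; they do not, so it is bad. This is the danger measured by the load.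

**The procedure.** Initially all vertices are *unprocessed* and $\kappa$ is rainbow. Treat the layers in the order $j=J,J-1,\dots,1$. Layer $j$ consists of at most $q$ *stages*. A stage takes the set $Y\subseteq W_j$ of unprocessed vertices of $W_j$ (initially $Y=W_j$) and a palette of $c$ new colors, colors $Y\setminus Y'$ from it for some $Y'\subseteq Y$ (these vertices become processed), and gives the vertices of $Y'$ new private colors. We maintain:

* (I1) $\kappa$ is good.
* (I2) Every unprocessed vertex has a color used by no other vertex.
* (I3) After $h$ stages in total, $a_\kappa(y)\le h\theta$ for every unprocessed $y\in B$.

They hold at the start. The order of the layers pays off as follows. While layer $j$ is treated, an unprocessed $y\in B$ lies in some $W_i$ with $i\le j$, and $Y\subseteq U_j\subseteq U_i$. Hence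
$$|N(y)\cap Y|\le\Delta\quad\text{for every unprocessed }y\in B.\tag{2}$$

## 10. One stage: loads, mono faces, bad quads

**Lemma 8 (stage lemma).** There is $K=K(\delta)$ such that, if (I1)–(I3) hold before a stage with $|Y|=m\ge1$ (and at most $qJ$ stages are performed in total), the stage can be carried out, preserving (I1)–(I3), with $|Y'|\le2K\gamma^{-\delta/4}m$.

The proof occupies this section and the next. Color $Y$ independently and uniformly from the new palette and call the resulting coloring of $V$ $\kappa''$. Since the palette is new, a set with at least two elements is $\kappa''$-mono if and only if either it avoids $Y$ and is $\kappa$-mono, or it lies in $Y$ and is mono in the new colors.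

We recall how to compute probabilities. If the vertices of a graph get i.i.d. uniform colors from $c$ colors, all its edges are mono exactly when each component is constant. So this has probability $c^{-\mathrm{rank}}$, where the rank is the number of vertices minus the number of components. For a forest the rank of every set of edges is its size, so the mono events along a forest are independent, each of probability $1/c$.

Write $\deg_Y(u)=|N(u)\cap Y|$. By (2), $2e(G[Y])\le m\Delta$.

**Step A (the loads grow by at most $\theta$).** The aim is to keep (I3). For an unprocessed $y\in B$ with link $(z_1,\dots,z_\ell)$, let $b(y)$ be the number of indices $i$ with $z_i,z_{i+1}\in Y$ of equal new color plus the number of indices $i$ with $z_i,z_{i+2}\in Y$ of equal new color. Each type involves at most $\Delta$ indices, by (2), since $z_i\in Y$. The index pairs $\{i,i+1\}$ form a cycle. The index pairs $\{i,i+2\}$ form one cycle ($\ell$ odd), two cycles ($\ell\ge6$ even), or two double edges ($\ell=4$). Omitting at most $1$, respectively at most $2$, of them leaves forests. So $b(y)\le3+B_1+B_2$, where each $B_i$ is a sum of at most $\Delta$ independent Bernoulli$(1/c)$ variables. By the choice of $t'$,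
$$\Pr(B_i\ge t')\le\Big(\frac{e\Delta}{ct'}\Big)^{t'}\le e^{-t'}\le\frac1{16\gamma},$$
where the first inequality is a union bound over $t'$-subsets and the second uses $t'\ge e^2\Delta/c$. As $|B|\le\gamma$, with probability at least $1-\gamma\cdot\frac2{16\gamma}=\frac78$ we have $b(y)\le3+2(t'-1)=\theta$ for all unprocessed $y\in B$.

**Step B (mono faces are few).** A $\kappa''$-mono face that avoids $Y$ would be $\kappa$-mono, against (I1). So every $\kappa''$-mono face lies in $Y$. Each face in $Y$ has three edges in $G[Y]$ and each edge is in two faces, so there are at most $\frac23e(G[Y])$ faces in $Y$, each mono with probability $c^{-2}$. The expected number of mono faces is at most $\frac23e(G[Y])c^{-2}$.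

**Step C (bad quads are few).** Both pairs of a $\kappa''$-bad quad are $\kappa''$-mono. They do not both avoid $Y$, since $\kappa$ is good. So one pair lies in $Y$ and is mono in the new colors, and the other either also lies in $Y$, or avoids $Y$ and is $\kappa$-mono. Of the first kind there are at most $e(G[Y])$ quads, each bad with probability $c^{-2}$. A quad of the second kind is counted in $a_\kappa(y)$ for both elements $y$ of its pair in $Y$. By (I3) there are at most $\frac12\sum_{y\in Y}a_\kappa(y)\le\frac12m\,qJ\theta$ of them, each bad with probability $c^{-1}$. The expected number of bad quads is at most
$$e(G[Y])c^{-2}+\frac{m\,qJ\,\theta}{2c} .$$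

## 11. One stage: small components of the dual graph, and the repair

**Step D (components are few).** Let $M''$ be the set of edges of $G[Y]$ mono in the new colors and $r$ the number of components of $\mathcal D(\kappa'')$. By (I2) no $\kappa$-mono edge meets $Y$, so the $\kappa''$-mono edges are the $\kappa$-mono ones together with $M''$. Thus $\mathcal D(\kappa'')$ arises from the connected graph $\mathcal D(\kappa)$ by deleting the adjacencies across $M''$ (two faces share at most one edge). Suppose $r\ge2$. Then every component $P$ contains a face with an edge of $M''$, because some adjacency leaving $P$ was deleted.

*Sectors.* For $u\in Y$ let $\mu(u)$ be the number of $M''$-edges at $u$. They cut the cyclic sequence of faces around $u$ into $\max(1,\mu(u))$ *sectors*. A mono edge at $u\in Y$ belongs to $M''$, so consecutive faces inside a sector share a non-mono edge, and each sector lies in one component. Fix an orientation of the link of each $u\in Y$. If $\mu(u)\ge1$, a sector at $u$ runs from an $M''$-edge $ux$ to the next one $ux'$, where $x'=x$ if and only if $\mu(u)=1$. Its *interior* vertices are the link vertices strictly between $x$ and $x'$ (all but $x$, if $x'=x$); none of them has the color $\kappa''(u)$. Its *length* is the number of interior vertices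 in $Y$. Give $N_Y(u)=N(u)\cap Y$ the induced cyclic order; then $x'$ is the $(\text{length}+1)$-st successor of $x$ in it.

*Large components.* Say $P$ *touches* $y\in Y$ if $y$ lies in a face of $P$; then $P$ contains a sector at $y$. Call $P$ *large* if it touches at least $N$ vertices of $Y$, and *small* otherwise. Different components use different sectors, so counting sectors,
$$\#\text{large}\le\frac1N\sum_{y\in Y}\max(1,\mu(y))\le\frac{m+2|M''|}N,\qquad\mathbb E[\#\text{large}]\le\frac mN+\frac{2e(G[Y])}{cN}.\tag{3}$$

*Small components.* Let $P$ be small. A face of $P$ with an edge of $M''$ lies in a sector $\sigma$ at an end $u$ of this edge, so $P$ contains a sector $\sigma$ at some $u$ with $\mu(u)\ge1$; let $x,x'$ be its ends. Different small components yield different $\sigma$, so we count the possible $\sigma$. Two properties are used.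

The first: all interior $Y$-vertices of $\sigma$ are touched by $P$, so its length is at most $N-1$.

The second: if $z\in Y$ is an interior vertex of $\sigma$, then $uz$ is non-mono and both faces at $uz$ are in $P$. So $P$ contains the sector at $z$ having $u$ in its interior (or all faces at $z$, if $\mu(z)=0$), and it touches all interior $Y$-vertices of that sector.

There are four cases.

**Case (a): $x'=x$.** Then the length is $\deg_Y(u)-1\le N-1$, so $\deg_Y(u)\le N$. There are at most $mN$ pairs $(u,x)$ with this property, each mono with probability $1/c$. Expected number of $\sigma$: at most $mN/c$.

**Case (b): $x'\ne x$ and length $<t$.** Then $x'$ is one of the first $t$ successors of $x$, and $u,x,x'$ are mono. Expected number: at most $2e(G[Y])\,t\,c^{-2}$.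

**Case (c): $x'\ne x$, length $\ge t$, and some $z$ among the first $t$ successors of $x$ in $N_Y(u)$ has $\deg_Y(z)\le N$.** Choose $z$ ($m$ ways), then $u\in N_Y(z)$ (at most $N$ ways), then $x$ as one of the first $t$ predecessors of $z$ in $N_Y(u)$, then $x'$ as one of the first $N$ successors of $x$. Again $u,x,x'$ are mono, with probability $c^{-2}$. Expected number: at most $m\cdot N\cdot t\cdot N\cdot c^{-2}$.

**Case (d): $x'\ne x$, length $\ge t$, and the first $t$ successors $z_1,\dots,z_t$ of $x$ in $N_Y(u)$ all have $\deg_Y(z_i)>N$.** This is the case in which the component must be seen as narrow at $z_1,\dots,z_t$ as well. As the length is at least $t$, the $z_i$ are interior vertices of $\sigma$, distinct from each other and from $u,x,x'$. We have $\mu(z_i)\ge1$, since otherwise $P$ contains all faces at $z_i$ and touches more than $N$ vertices. The two ends of the sector at $z_i$ around $u$ are distinct, since otherwise its length is $\deg_Y(z_i)-1\ge N$ and $P$ touches at least $N$ vertices. For the same reason its length is at most $N-1$. Let $s_i$ be its end following $u$. As $u$ is interior to this sector, $s_i$ is one of the first $N$ successors of $u$ in $N_Y(z_i)$. Also $\kappa''(s_i)=\kappa''(z_i)\ne\kappa''(u)$, the inequality because $z_i$ is interior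 to $\sigma$. Hence $s_i\notin\{u,x,x'\}$.

So we bound the expected number of tuples $(u,x,x',s_1,\dots,s_t)$ of this shape with $u,x,x'$ mono and $\kappa''(s_i)=\kappa''(z_i)$ for all $i$. There are at most $2e(G[Y])\cdot N$ choices of $(u,x,x')$, and they determine the $z_i$. The $s_i$ may coincide with each other or with $z$'s, so call $i$ *fresh* if $s_i\notin\{z_1,\dots,z_t,s_1,\dots,s_{i-1}\}$. For a given fresh set of size $f$ there are at most $N^f(2t)^{t-f}$ choices of $(s_i)$: a fresh $s_i$ is one of $N$ successors, a non-fresh one is among at most $2t$ named vertices.

For a fixed tuple the event has probability $c^{-2-\rho}$, where $\rho$ is the rank of the graph $R$ with edges $z_is_i$ on $\{z_i\}\cup\{s_i\}$, because this set is disjoint from $\{u,x,x'\}$. Two lower bounds for $\rho$ hold. The fresh edges form a forest, since each fresh $s_i$ has degree one among them; so $\rho\ge f$. And $R$ has no isolated vertex and at least $t$ vertices, so at most half as many components as vertices, and $\rho\ge t/2$. As $N\le c$,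
$$N^fc^{-\rho}\le N^fc^{-\max(f,t/2)}\le(N/c)^{t/2}:$$
for $f\ge t/2$ this is $(N/c)^f\le(N/c)^{t/2}$, and for $f<t/2$ it is $N^f\le N^{t/2}$. Summing over fresh sets, $\sum_f\binom tf(2t)^{t-f}=(2t+1)^t$, so the expected number is at most
$$2e(G[Y])\,N\,c^{-2}\,(2t+1)^t\,(N/c)^{t/2} .$$

**Step E (the total is a small fraction of $m$).** Let $\Sigma$ be the number of mono faces, plus the number of bad quads, plus $r-1$. If $r\ge2$, then $r-1\le\#\text{large}+\#\text{small}$. Adding the bounds of Steps B, C, D and using $2e(G[Y])\le m\Delta$,
$$\frac{\mathbb E\Sigma}m\le\frac{5\Delta}{6c^2}+\frac{qJ\theta}{2c}+\frac1N+\frac\Delta{cN}+\frac Nc+\frac{t\Delta}{c^2}+\frac{tN^2}{c^2}+\frac{\Delta N}{c^2}(2t+1)^t\Big(\frac Nc\Big)^{t/2} .$$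
Each term is at most $K_1\gamma^{-\delta/4}$, for every $\gamma\ge1$:

* $\Delta/c^2\le17\gamma^{1/2}\gamma^{-1/2-2\delta}=17\gamma^{-2\delta}$; this covers the first term and, as $t$ is a constant, the sixth.
* $1/N\le c^{-(1-\delta)}\le\gamma^{-(1/4)(3/4)}=\gamma^{-3/16}\le\gamma^{-\delta/4}$.
* $\Delta/(cN)\le17\gamma^{1/2}c^{-(2-\delta)}\le17\gamma^{-7\delta/4+\delta^2}\le17\gamma^{-3\delta/2}$, since $(\frac14+\delta)(2-\delta)=\frac12+\frac74\delta-\delta^2$ and $\delta\le\frac14$.
* $N/c\le2c^{-\delta}\le2\gamma^{-\delta/4}$, and so $tN^2/c^2\le4t\gamma^{-\delta/2}$.
* The last term is at most $17\gamma^{-2\delta}\cdot2\gamma^{1/2}\cdot(2t+1)^t\,2^{t/2}\gamma^{-\delta t/8}\le K_2\gamma^{-1/2}$, since $N\le c\le2\gamma^{1/2}$ and $\delta t\ge8$.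
* Since $J\le1+\log_2\gamma$ and $\theta\le3+2e^2\Delta/c+2\log(16\gamma)$, we get $qJ\theta/c\le K_3\big((1+\log\gamma)^2\gamma^{-1/4}+(1+\log\gamma)\gamma^{-2\delta}\big)\le K_4\gamma^{-\delta/4}$.

So $\mathbb E\Sigma\le K\gamma^{-\delta/4}m$ for a suitable $K=K(\delta)$. By Markov, $\Sigma\le2K\gamma^{-\delta/4}m$ with probability at least $\frac12$. Together with the probability $\frac78$ of Step A, some outcome satisfies this bound and also $b(y)\le\theta$ for all unprocessed $y\in B$. Fix it.

**Step F (the repair set $Y'$).** We now destroy all defects. Put into $Y'$ one vertex of each $\kappa''$-mono face (it lies in $Y$ by Step B) and, for each $\kappa''$-bad quad, one vertex of a pair lying in $Y$ (one exists by Step C). The components of $\mathcal D(\kappa'')$ become connected when the adjacencies across $M''$ are restored, so we can choose $r-1$ edges of $M''$ whose adjacencies connect them; put one end of each into $Y'$. Then $|Y'|\le\Sigma$. Give the vertices of $Y'$ new private colors to obtain $\kappa'$.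

We check the invariants. A $\kappa'$-mono set is $\kappa''$-mono and avoids $Y'$. So no face is $\kappa'$-mono and no quad is $\kappa'$-bad. Moreover $\mathcal D(\kappa')$ contains $\mathcal D(\kappa'')$ and the $r-1$ additional adjacencies, so it is connected. This is (I1). The vertices still unprocessed are those of $Y'$, with new private colors, and those outside $Y$, whose private colors were not used; this is (I2). Finally, let $y\in B$ be still unprocessed and consider a quad at $y$ whose pair not containing $y$ is $\kappa'$-mono. This pair either avoids $Y$ and was $\kappa$-mono, or lies in $Y$ and is mono in the new colors. So $a_{\kappa'}(y)\le a_\kappa(y)+b(y)\le a_\kappa(y)+\theta$, which is (I3). $\square$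

## 12. Finishing the core, the low-degree vertices, and the exponent $\frac14$

**Step 1 (the core is used up in $qJ$ stages).** Let $\gamma_0=\gamma_0(\delta)>1$ be such that $2K\le\gamma^{\delta/8}$ for $\gamma\ge\gamma_0$, and let $\gamma\ge\gamma_0$. Then by Lemma 8 each stage shrinks the unprocessed part of $W_j$ by a factor at least $\gamma^{\delta/8}$. As $|W_j|\le\gamma$ and $q>8/\delta$, after $q$ stages fewer than $\gamma\cdot\gamma^{-q\delta/8}<1$ vertices, that is none, are left. (If none is left earlier, stop.) So at most $qJ$ stages are performed in total, as Lemma 8 requires. At the end $B$ is colored with at most $qJc$ colors, the vertices of $L$ have private colors, and the coloring is good. All mono edges lie inside $B$. (If $B=\emptyset$ there is nothing to do.)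

**Step 2 (25 colors for $L$).** Color $L$ from a new palette of $25$ colors in the reverse of the deletion order. When $v\in L$ is colored, it has at most $12$ neighbors in $S=B\cup\{\text{already colored vertices of }L\}$, because this was its degree bound when it was deleted. The link of $v$ is a cycle with at most $12$ vertices in $S$, so at most $12$ of its edges have both ends in $S$. Choose for $v$ a color different from those of its at most $12$ neighbors in $S\cap L$, and different from the color of each already colored $w\in L$ such that $\{v,w\}$ is the pair opposite to a mono edge $uu'$. In the latter situation $u,u'\in B$ and $uu'$ is an edge of the link of $v$ with both ends in $S$, and it determines $w$; so there are at most $12$ such $w$. At most $24$ colors are forbidden.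

**Step 3 (the coloring stays good).** Edges inside $L$ are properly colored, edges between $L$ and $B$ use different palettes, and colors in $B$ have not changed. So the set of mono edges is unchanged, and with it (Q3). A mono face would consist of mono edges, so it would lie in $B$, where there was none; (Q1) persists. For (Q2), a bad quad needs a mono edge $uu'\subseteq B$. If the opposite pair is in $B$, this is the old condition; if it is mixed, its colors come from different palettes; if it is in $L$, it was made non-mono when its second vertex was colored.

**Step 4 (counting colors; proof of Theorem 2).** So for $\gamma\ge\gamma_0(\delta)$ there is a good coloring with at most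
$$qJc+25\le K_5\gamma^{1/4+\delta}\log(2\gamma)$$
colors, using $J\le\log_2(2\gamma)$ and $c\le2\gamma^{1/4+\delta}$. Apply this with $\delta/2$ in place of $\delta$: for $\gamma\ge\gamma_0(\delta/2)$ the number of colors is at most $K_6\gamma^{1/4+\delta}$, since the logarithm is absorbed by $\gamma^{\delta/2}$. For $0\le\gamma<\gamma_0(\delta/2)$ the proper coloring of Section 7 is good and uses at most $7+\sqrt{6\gamma_0(\delta/2)}$ colors. With $C_\delta$ the larger of the two constants and $k=\lfloor C_\delta(\gamma+1)^{1/4+\delta}\rfloor$, every triangulation of Euler genus $\gamma$ has a good coloring with at most $k$ colors, and Lemma 7 places it on any $k$ points with no three collinear.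

For $F(g)$ the Euler genus is $2g$ or $g$. Take points on a parabola, no three of which are collinear, as many as the larger of the two values of $k$; a suitable subset serves each surface. As $\gamma\le2g$, this gives $c_2(F(g))\le C_\delta(2g+1)^{1/4+\delta}\le C'_\delta(g+1)^{1/4+\delta}$. $\blacksquare$

**Proof of Corollary 3.** For $g\ge9$ and $\delta\in(0,\frac14]$ we now have
$$\frac{g^{1/4}}{210\sqrt{\log g}}\ \le\ c_2(F(g))\ \le\ C'_\delta\,(g+1)^{1/4+\delta} .$$
Take logarithms and divide by $\log g$. The left side tends to $\frac14$, so the lower limit of $\log c_2(F(g))/\log g$ is at least $\frac14$. The right side shows that the upper limit is at most $\frac14+\delta$, for every $\delta\in(0,\frac14]$, hence at most $\frac14$. $\blacksquare$
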